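\title{Non-unique blow-ups on a set of full dimension in a two-phase problem for harmonic measure}

\begin{abstract}
Let $\Omega^\pm\subset\mathbb R^n$ be complementary unbounded NTA domains whose harmonic measures $\omega^\pm$ are mutually absolutely continuous, with $\log(d\omega^-/d\omega^+)$ continuous on the common boundary. We show that the set of boundary points without a unique geometric blow-up can have Hausdorff dimension $n-1$, for every $n\ge2$; this answers a question posed by Badger, Engelstein and Toro. The set can even fail to be $\sigma$-finite for $\mathcal H^\varphi$, for any prescribed gauge with $\varphi(r)/r^{n-1}\to\infty$ as $r\to0$, and in the plane this is sharp: there the set is always $\mathcal H^1$-null. The examples come from conformal welding. A small jump of $\log(d\omega^-/d\omega^+)$ produces a logarithmic spiral, and we graft smoothed spirals periodically onto a curve at a rapidly decreasing sequence of scales.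
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Two-sided domains and their harmonic measures}

Let $n\ge2$. Throughout, $B(Q,r)$ is a closed ball. We consider \emph{complementary unbounded domains}: $\Omega^+=\Omega\subset\mathbb R^n$ and $\Omega^-=\mathbb R^n\setminus\overline\Omega$ are unbounded, open and connected, and $\partial\Omega^+=\partial\Omega^-=\partial\Omega$. We write $\delta(X)=\operatorname{dist}(X,\partial\Omega)$. Both domains are assumed to be NTA in the sense of Jerison and Kenig \cite{JK}, understood at all scales. For a domain $\Omega$ this means two things.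
\begin{itemize}
\item \emph{Corkscrews.} There is $c>0$ such that for all $Q\in\partial\Omega$ and $r>0$, each of $\Omega$ and $\mathbb R^n\setminus\overline\Omega$ contains a point $X$ with $|X-Q|\le r$ and $\delta(X)\ge cr$.
\item \emph{Harnack chains.} There are $M>1$ and, for each $C\ge1$, an integer $N(C)$ such that any $X,X'\in\Omega$ with $\delta(X),\delta(X')\ge\rho$ and $|X-X'|\le C\rho$ are joined by a chain of at most $N(C)$ balls in $\Omega$, the first containing $X$, the last containing $X'$, consecutive ones intersecting, and each with radius equal to its distance to $\partial\Omega$ up to the factor $M$.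
\end{itemize}

For a finite pole $X\in\Omega$, the harmonic measure $\omega^X$ on $\partial\Omega$ represents the value at $X$ of the solution of the Dirichlet problem. If $G(X,\cdot)$ is the Green function, normalized so that $-\Delta G(X,\cdot)$ is the unit mass at $X$, then
\begin{equation}\label{eq:green}
\int\psi\,d\omega^X=\psi(X)+\int_\Omega G(X,Y)\,\Delta\psi(Y)\,dY,\qquad \psi\in C_c^\infty(\mathbb R^n).
\end{equation}
For the pole at infinity we follow Kenig and Toro \cite{KT}. A function $u>0$ that is harmonic in $\Omega$, continuous on $\overline\Omega$ and zero on $\partial\Omega$ is unique up to a constant factor, and $\omega^\infty$ is defined, up to the same factor, by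
\begin{equation}\label{eq:infinity}
\int\psi\,d\omega^\infty=\int_\Omega u\,\Delta\psi,\qquad \psi\in C_c^\infty(\mathbb R^n).
\end{equation}

Let $\omega^\pm$ be harmonic measures of $\Omega^\pm$, with finite poles or with poles at infinity. We assume $\omega^+\ll\omega^-\ll\omega^+$ and put $h=d\omega^-/d\omega^+$. The condition $\log h\in C(\partial\Omega)$ means that $h$ has a positive continuous version. The simplest example is a pair of half-spaces with poles at infinity: $u^\pm=\pm x_n$, both measures are Lebesgue measure on the hyperplane, and $h=1$. If $\log h$ is continuous, then $h$ is almost constant near each boundary point, and one asks how much the boundary must then resemble a hyperplane at small scales.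

\subsection{Blow-ups}

For nonempty $S,T\subset\mathbb R^n$ let $\operatorname{excess}(S,T)=\sup_{s\in S}\operatorname{dist}(s,T)$, and let $\operatorname{excess}(\emptyset,T)=0$. Sets $S_j$ converge to a closed set $\Sigma$ in the \emph{Attouch--Wets} sense if for every ball $B$
\[
\operatorname{excess}(S_j\cap B,\Sigma)\to0\quad\text{and}\quad\operatorname{excess}(\Sigma\cap B,S_j)\to0 .
\]
It suffices to test balls centered at $0$. The limit is unique: if $\Sigma'$ is another limit and $p\in\Sigma$, there are $s_j\in S_j$ with $s_j\to p$ and $\operatorname{dist}(s_j,\Sigma')\to0$, so $p\in\Sigma'$. A closed set $\Sigma$ is a \emph{blow-up} of $\partial\Omega$ at $Q\in\partial\Omega$ if $(\partial\Omega-Q)/r_j\to\Sigma$ for some sequence $r_j\downarrow0$. The blow-up at $Q$ is \emph{unique} if all such limits, over all sequences $r_j\downarrow0$, coincide, and we set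
\[
NU(\Omega)=\{Q\in\partial\Omega:\ \text{there is no unique blow-up at }Q\}.
\]

Assume $\log h\in C(\partial\Omega)$. The following is known.
\begin{itemize}
\item[(K1)] (Kenig--Toro; Badger.) The boundary is a finite disjoint union $\Gamma_1\cup\dots\cup\Gamma_{d_0}$ such that, for $Q\in\Gamma_d$, every sequence $r_i\to0$ has a subsequence along which $(\partial\Omega-Q)/r_i$ converges to the zero set of a homogeneous harmonic polynomial of degree $d$.
\item[(K2)] (Badger; Badger--Engelstein--Toro.) The set $\Gamma_1$ is relatively open, Reifenberg flat with vanishing constant, and has Hausdorff and Minkowski dimension $n-1$; the set $\partial\Omega\setminus\Gamma_1$ is closed and has Hausdorff and Minkowski dimension at most $n-3$.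
\end{itemize}
The question studied here is posed in \cite{BET}:
\begin{quote}
\emph{For complementary NTA domains with $\log h\in C(\partial\Omega)$, can $NU(\Omega)$ have Hausdorff dimension $n-1$?}
\end{quote}
By (K1) and (K2), off a set of dimension at most $n-3$ every blow-up is a hyperplane through $0$. So the question is whether the approximating hyperplane can keep turning as $r\to0$, at the points of a set as large in dimension as the boundary itself. There is a reason to expect that it cannot: if the boundary has locally finite area, it has a tangent plane at almost every point (Theorem~\ref{thm:sharp}(i) below). But this only makes $NU(\Omega)$ null for $\mathcal H^{n-1}$, which does not push its dimension below $n-1$. In the plane, being null turns out to be the only restriction at the level of gauges.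

\subsection{Results}

A \emph{line} always means a line through $0$ in $\mathbb R^2=\mathbb C$.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $\varepsilon\in(0,\frac12]$. There are complementary unbounded NTA domains $\Omega^\pm\subset\mathbb R^n$ and a set $A\subset\partial\Omega$ with the following properties.
\begin{itemize}
\item[(a)] For poles at infinity and for any finite poles, $\omega^+\ll\omega^-\ll\omega^+$ and $\log h\in C(\partial\Omega)$. For poles at infinity, suitably normalized, $|\log h|\le2\varepsilon$.
\item[(b)] $\dim_{\mathcal H}A=n-1$, and at every $Q\in A$ the set of blow-ups is exactly $\{\ell\times\mathbb R^{n-2}:\ell\text{ a line in }\mathbb R^2\}$.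
\end{itemize}
In particular $\dim_{\mathcal H}NU(\Omega)=n-1$.
\end{theorem}

For a nondecreasing $\varphi:(0,\infty)\to(0,\infty)$, let $\mathcal H^\varphi(S)=\lim_{\tau\to0}\inf\sum_i\varphi(\operatorname{diam}U_i)$, the infimum being over countable covers of $S$ by sets of diameter at most $\tau$, with $\varphi(0):=0$.

\begin{theorem}\label{thm:gauge}
Let $\varphi:(0,\infty)\to(0,\infty)$ be nondecreasing with $\varphi(r)/r^{n-1}\to\infty$ as $r\to0$. Then $\Omega^\pm$ and $A$ in Theorem~\ref{thm:main} can be chosen so that $A$ is not $\sigma$-finite for $\mathcal H^\varphi$.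
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(i)] If $\Omega^\pm\subset\mathbb R^n$ are complementary NTA domains and $\mathcal H^{n-1}(\partial\Omega\cap B)<\infty$ for every ball $B$, then $\mathcal H^{n-1}(NU(\Omega))=0$.
\item[(ii)] If $n=2$, $\Omega^\pm$ are complementary unbounded NTA domains with $\omega^+\ll\omega^-\ll\omega^+$, and $\log h\in C(\partial\Omega)$, then $\mathcal H^1(\partial\Omega\cap B)<\infty$ for every ball $B$; hence $\mathcal H^1(NU(\Omega))=0$.
\end{itemize}
\end{theorem}

Thus Theorem~\ref{thm:gauge} is sharp for $n=2$. We do not decide whether $\mathcal H^{n-1}(NU(\Omega))>0$ is possible for $n\ge3$ when $\mathcal H^{n-1}|_{\partial\Omega}$ is not locally finite. Theorems~\ref{thm:main} and~\ref{thm:gauge} are proved in Sections~\ref{sec:spiral}--\ref{sec:Rn} and do not use Theorem~\ref{thm:sharp}, which is proved in Section~\ref{sec:sharp}. Of the known results we use only the bound $\dim_{\mathcal H}\partial\Omega\le n-1$ contained in (K2).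

\section{Welding and the logarithmic spiral}\label{sec:spiral}

Let $\mathbb H^\pm=\{\pm\operatorname{Im}z>0\}$. In the plane, harmonic measure with pole at infinity is the image of Lebesgue measure under a conformal map from a half-plane. We record this together with its product version.

\begin{lemma}\label{lem:dictionary}
Let $D\subset\mathbb C$ be a domain and $f:\overline{\mathbb H^+}\to\overline D$ a homeomorphism that maps $\mathbb H^+$ conformally onto $D$. On $\Omega=D\times\mathbb R^{n-2}$ put $u(x',x'')=\operatorname{Im}f^{-1}(x')$. Then $u$ is positive and harmonic in $\Omega$, continuous on $\overline\Omega$, zero on $\partial\Omega$, and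
\[
\int_\Omega u\,\Delta\psi=\int_{\mathbb R^{n-2}}\int_{\mathbb R}\psi(f(x),x'')\,dx\,dx'',\qquad\psi\in C_c^\infty(\mathbb R^n).
\]
The same holds for $g:\overline{\mathbb H^-}\to\overline D$ with $u=-\operatorname{Im}g^{-1}$.
\end{lemma}

\begin{proof}
Only the identity needs proof. Let $n=2$ and $t>0$. The function $\psi\circ f$ is smooth with compact support in $\{y\ge t\}$, and Green's formula with the harmonic function $y-t$ gives $\int_{y>t}(y-t)\Delta(\psi\circ f)\,dx\,dy=\int_{\mathbb R}\psi(f(x+it))\,dx$. Since $\Delta(\psi\circ f)=|f'|^2(\Delta\psi)\circ f$, the left side equals $\int_D(u-t)_+\Delta\psi$. As $t\to0$, both sides converge by dominated convergence, because $u$ is bounded on the support of $\psi$ and $f^{-1}(\operatorname{supp}\psi\cap\overline D)$ is compact. For $n>2$ write $\Delta=\Delta_{x'}+\Delta_{x''}$, apply the planar identity for each $x''$, and note that $u$ does not depend on $x''$ while $\int\Delta_{x''}\psi\,dx''=0$. For $g$, apply the result to $z\mapsto g(-z)$.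
\end{proof}

Suppose that $f$ and $g$ parametrize two complementary domains in this way and that $f=g\circ w$ on $\mathbb R$, where the increasing homeomorphism $w$ is piecewise $C^1$ with $w'>0$. The substitution $\xi=w(x)$ gives $g_*(d\xi)=f_*(w'\,dx)$, so for these poles at infinity
\begin{equation}\label{eq:hw}
h(f(x),x'')=w'(x).
\end{equation}
The density $h$ is the derivative of the \emph{welding homeomorphism} $w$. This suggests reversing the problem: prescribe $w$, so that the condition on $h$ holds by design, and study the curve that $w$ determines.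

\subsection{Welding pairs}

For $K\ge1$ let $\mathcal W_K$ be the set of increasing homeomorphisms $w$ of $\mathbb R$ with $w(0)=0$ and $K^{-1}|x-y|\le|w(x)-w(y)|\le K|x-y|$. Extend $w$ to $\overline{\mathbb H^-}$ by $V_w(x+iy)=w(x)+iy$, a $K$-bi-Lipschitz homeomorphism of $\overline{\mathbb H^-}$. A \emph{welding pair} for $w$ is a pair of continuous maps $f:\overline{\mathbb H^+}\to\mathbb C$ and $g:\overline{\mathbb H^-}\to\mathbb C$, holomorphic in the open half-planes, with $f=g\circ w$ on $\mathbb R$, $f(0)=0$, $f(1)=1$, such that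
\[
F=f\ \text{ on }\overline{\mathbb H^+},\qquad F=g\circ V_w\ \text{ on }\overline{\mathbb H^-}
\]
is a homeomorphism of $\mathbb C$ onto $\mathbb C$. The last condition says that $f(\mathbb H^+)$ and $g(\mathbb H^-)$ are complementary domains with common boundary the closed curve $\Gamma_w=f(\mathbb R)$, and that $f,g$ are as in Lemma~\ref{lem:dictionary}.

For $w(t)=ct$ with $c>0$, the pair $(z,z/c)$ is a welding pair, with $F(x+iy)=x+iy/c$ below $\mathbb R$ and $\Gamma_w=\mathbb R$: constant $h$ gives a line. The next simplest case is an $h$ with two values.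

\subsection{One jump}

To measure flatness with a direction, let $\ell$ be a line, $\eta,r>0$ and $Q\in\mathbb C$. A nonempty closed set $Z\subset\mathbb C$ is \emph{$\eta$-close to $\ell$ at $(Q,r)$} if
\[
\operatorname{excess}(Z\cap B(Q,r),Q+\ell)\le\eta r\quad\text{and}\quad\operatorname{excess}((Q+\ell)\cap B(Q,r),Z)\le\eta r .
\]
For $c\ne0$ and $b\in\mathbb C$, this holds if and only if $cZ+b$ is $\eta$-close to $c\ell$ at $(cQ+b,|c|r)$.

For $\beta>0$ let $w_\beta(x)=x$ for $x\ge0$ and $w_\beta(x)=e^\beta x$ for $x<0$. Since $w_\beta$ commutes with dilations, we look for $f$ and $g$ of the form $z^\alpha$, with $\arg z\in[0,\pi]$ for $f$ and $\arg z\in[-\pi,0]$ for $g$. They agree on the positive axis. On the negative axis $f=g\circ w_\beta$ reads $|x|^\alpha e^{i\pi\alpha}=e^{\beta\alpha}|x|^\alpha e^{-i\pi\alpha}$, that is, $\alpha(2\pi i-\beta)\in2\pi i\mathbb Z$. The choice for which the two images cover the plane once is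
\begin{equation}\label{eq:alpha}
\alpha=\frac{2\pi i}{2\pi i-\beta}=a\Big(1-\frac{i\beta}{2\pi}\Big),\qquad a=\frac{4\pi^2}{4\pi^2+\beta^2}>0 .
\end{equation}

\begin{lemma}\label{lem:spiral}
With $\alpha$ as in \eqref{eq:alpha}, the pair $f_\beta(z)=z^\alpha$, $g_\beta(z)=z^\alpha$ is a welding pair for $w_\beta$, and its curve is the double spiral
\[
\Sigma_\beta=\{0\}\cup\big\{\pm\rho\,e^{-i\frac{\beta}{2\pi}\log\rho}:\rho>0\big\}.
\]
For every $r>0$, $\Sigma_\beta$ is $\frac{\beta}{2\pi e}$-close to the line $e^{-i\frac\beta{2\pi}\log r}\,\mathbb R$ at $(0,r)$. In particular, for every line $\ell$ there is $r\in[r_\beta,1]$, where $r_\beta=e^{-2\pi^2/\beta}$, such that $\Sigma_\beta$ is $\frac{\beta}{2\pi e}$-close to $\ell$ at $(0,r)$.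
\end{lemma}

\begin{proof}
We have seen that $f_\beta=g_\beta\circ w_\beta$ on $\mathbb R\setminus\{0\}$. Since $|z^\alpha|$ is comparable to $|z|^a$ for $|\arg z|\le\pi$, the map $F$ is continuous on $\mathbb C$, vanishes only at $0$ and tends to $\infty$ at $\infty$. We have $e^{\alpha\zeta}=e^{\alpha\zeta'}$ exactly when $\zeta-\zeta'$ is an integer multiple of $2\pi i/\alpha=2\pi i-\beta$, a number with imaginary part $2\pi$. So $\zeta\mapsto e^{\alpha\zeta}$ is a bijection from $\{-\pi<\operatorname{Im}\zeta\le\pi\}$ onto $\mathbb C\setminus\{0\}$. The part $0\le\operatorname{Im}\zeta\le\pi$ is $f_\beta$ on $\overline{\mathbb H^+}\setminus\{0\}$ and the part $-\pi<\operatorname{Im}\zeta<0$ is $g_\beta$ on $\mathbb H^-=V_{w_\beta}(\mathbb H^-)$. Hence $F$ is a continuous proper bijection of $\mathbb C$, so a homeomorphism.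

The positive axis is mapped to the points $e^{\alpha t}=\rho e^{-i\frac\beta{2\pi}\log\rho}$, $\rho=e^{at}$. From $2\pi i\alpha=2\pi i+\beta\alpha$ we get $e^{\alpha t+i\pi\alpha}=-e^{\alpha(t+\beta/2)}$, so the negative axis is mapped to the opposite arm. For $0<\rho\le1$ the points $\pm\rho e^{-i\frac\beta{2\pi}\log\rho}$ and $\pm\rho$ are at distance at most $\frac\beta{2\pi}\rho|\log\rho|\le\frac\beta{2\pi e}$, which is the claim for $r=1$. The general case follows because $\Sigma_\beta$ is invariant under multiplication by $re^{-i\frac\beta{2\pi}\log r}$. As $r$ runs through $[r_\beta,1]$, the angle $-\frac\beta{2\pi}\log r$ runs through $[0,\pi]$.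
\end{proof}

By \eqref{eq:hw}, here $h=1$ on one arm and $h=e^\beta$ on the other. A jump of size $\beta$ in $\log h$ makes the curve turn at the rate $\beta/2\pi$ per unit of $\log(1/r)$, while it stays flat up to an error of order $\beta$. The point is that the \emph{cost} $\beta$ and the \emph{total rotation} are unrelated: however small $\beta$ is, the approximating line makes a half-turn, provided that we wait for the range of scales $[r_\beta,1]$.

The spiral has a discontinuous $h$ and only one bad point. The repair is as follows. We smooth the jump at a scale far below $r_\beta$, which keeps one half-turn, and repeat it periodically, so that a positive proportion of all points sees it (Section~\ref{sec:block}). We insert shrunken copies of such a block, with costs about $2^{-k}\varepsilon$, into the curve built so far (Section~\ref{sec:graft}). The costs are summable, so $\log w'$ converges uniformly, but a point that sees the block of every generation sees infinitely many half-turns. These points form a Cantor set, which has full dimension if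 the scales decrease fast enough (Section~\ref{sec:plane}). Products with $\mathbb R^{n-2}$ give the other dimensions (Section~\ref{sec:Rn}).

\section{Existence and stability of welding pairs}\label{sec:welding}

Beyond the spiral there are no formulas, so we need existence, uniqueness and continuous dependence on $w$. These come from quasiconformal maps. An orientation-preserving homeomorphism $F$ between planar domains is \emph{$K$-quasiconformal} ($K$-qc) if $F\in W^{1,2}_{\rm loc}$ and $F_{\bar z}=\mu F_z$ a.e.\ with $|\mu|\le\frac{K-1}{K+1}$; $\mu$ is its Beltrami coefficient. We use the following textbook facts.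
\begin{itemize}
\item[(Q1)] For measurable $\mu$ on $\mathbb C$ with $\|\mu\|_\infty<1$ there is a qc map of $\mathbb C$ onto $\mathbb C$ with coefficient $\mu$. If $F_1,F_2$ are qc on a domain, then $F_2\circ F_1^{-1}$ is conformal if and only if their coefficients agree a.e.; in particular a qc map with $\mu=0$ a.e.\ is conformal (Weyl's lemma). Hence the solution on $\mathbb C$ is unique up to $F\mapsto cF+b$, and unique if it fixes $0$ and $1$.
\item[(Q2)] Inverses and compositions of qc maps are qc, and qc maps send sets of zero area to sets of zero area.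
\item[(Q3)] A homeomorphism of a planar domain $U$ that is $K$-qc on $U\setminus\mathbb R$ is $K$-qc on $U$.
\item[(Q4)] The $K$-qc maps of $\mathbb C$ onto $\mathbb C$ fixing $0$ and $1$ form a family that is closed under inversion and compact for locally uniform convergence.
\item[(Q5)] A $K$-qc map $F$ of $\mathbb C$ onto $\mathbb C$ is quasisymmetric: there is an increasing homeomorphism $\theta$ of $[0,\infty)$ such that $|a-b|\le t|a-c|$ implies $|F(a)-F(b)|\le\theta(t)|F(a)-F(c)|$.
\end{itemize}
For $w\in\mathcal W_K$ the map $V_w$ has $\partial_{\bar z}V_w=\frac12(w'-1)$ and $\partial_zV_w=\frac12(w'+1)$, so it is $K$-qc on $\mathbb H^-$. Let $S_\rho=\{|\operatorname{Im}z|<\rho\}$.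

\begin{lemma}\label{lem:weld}
Let $w\in\mathcal W_K$.
\begin{itemize}
\item[(1)] There is a unique welding pair $(f_w,g_w)$, and the map $F_w$ is $K$-qc on $\mathbb C$.
\item[(2)] If $w_j\in\mathcal W_K$ and $w_j\to w$ locally uniformly, then $F_{w_j}\to F_w$, $F_{w_j}^{-1}\to F_w^{-1}$ and $g_{w_j}\to g_w$ locally uniformly, and $\Gamma_{w_j}\to\Gamma_w$ in the Attouch--Wets sense.
\item[(3)] For $x\in\mathbb R$ and $s>0$, the map $w_{x,s}(t)=(w(x+st)-w(x))/s$ lies in $\mathcal W_K$, and
\[
F_{w_{x,s}}(z)=\frac{F_w(x+sz)-F_w(x)}{F_w(x+s)-F_w(x)},\qquad\Gamma_{w_{x,s}}=\frac{\Gamma_w-f_w(x)}{f_w(x+s)-f_w(x)} .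
\]
\item[(4)] If $w(x+1)=w(x)+1$, then $f_w(z+1)=f_w(z)+1$, $g_w(z+1)=g_w(z)+1$, and $f_w(z)-z$, $g_w(z)-z$ are bounded. If in (2) all $w_j$ and $w$ are of this kind, then $f_{w_j}\to f_w$ and $g_{w_j}\to g_w$ uniformly on $\overline{\mathbb H^\pm}\cap S_R$ for each $R$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Let $\mu=0$ on $\mathbb H^+$, let $\mu$ be the coefficient of $V_w$ on $\mathbb H^-$, and let $F$ be the solution in (Q1) fixing $0$ and $1$. By (Q1), $f=F|_{\overline{\mathbb H^+}}$ and $g=F\circ V_w^{-1}$ are holomorphic in the open half-planes, so $(f,g)$ is a welding pair. Conversely, the map $F$ of any welding pair is a homeomorphism that is $K$-qc off $\mathbb R$ with coefficient $\mu$. By (Q3) it is $K$-qc on $\mathbb C$, so it is the normalized solution.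

(2) From $|w_j^{-1}(y)-w^{-1}(y)|\le K|w(x)-w_j(x)|$ for $x=w^{-1}(y)$ we get $V_{w_j}^{-1}\to V_w^{-1}$ locally uniformly. Let $F_\infty$ be a subsequential limit of $F_{w_j}$, a homeomorphism by (Q4). Along the subsequence $g_{w_j}=F_{w_j}\circ V_{w_j}^{-1}\to F_\infty\circ V_w^{-1}$, so this map is holomorphic in $\mathbb H^-$, and $(F_\infty|_{\overline{\mathbb H^+}},F_\infty\circ V_w^{-1})$ is a welding pair for $w$. By (1), $F_\infty=F_w$; hence the whole sequences $F_{w_j}$ and $g_{w_j}$ converge. Any subsequential limit $G$ of $F_{w_j}^{-1}$ satisfies $G\circ F_w=\mathrm{id}$, so the inverses converge too. Given a ball $B$, the sets $F_{w_j}^{-1}(B)$ and $F_w^{-1}(B)$ then lie in one compact set $X_B$, and both excesses on $B$ are at most $\sup_{X_B}|F_{w_j}-F_w|\to0$.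

(3) The displayed map is a homeomorphism of $\mathbb C$ that fixes $0,1$ and is holomorphic in $\mathbb H^+$. Since $V_w(x+sz)=w(x)+sV_{w_{x,s}}(z)$, on $\overline{\mathbb H^-}$ it equals $\tilde g\circ V_{w_{x,s}}$, where $\tilde g(\zeta)=(g_w(w(x)+s\zeta)-F_w(x))/(F_w(x+s)-F_w(x))$ is holomorphic in $\mathbb H^-$. Uniqueness in (1) applies.

(4) Write $F,f,g$ for $F_w,f_w,g_w$. The coefficient $\mu$ is $1$-periodic, so $F(z+1)=cF(z)+1$ by (Q1). If $c\ne1$, the map $\zeta\mapsto c\zeta+1$ has a fixed point $F(z_0)$, and $F(z_0+1)=F(z_0)$ contradicts injectivity. So $c=1$, and $V_w(z+1)=V_w(z)+1$ gives the statement for $g$. For boundedness recall the growth theorem: a univalent $\phi$ on the unit disc satisfies $|\phi(\zeta)-\phi(0)|\ge|\phi'(0)||\zeta|/(1+|\zeta|)^2$. For $\operatorname{Im}z\ge2$ apply it to $\phi(\zeta)=f(z+2\zeta)$ at $\zeta=\frac12$: $1=|f(z+1)-f(z)|\ge\frac49|f'(z)|$. So the $1$-periodic function $p(z)=f(z)-z$ has $|p'|\le\frac{13}4$ on $\{\operatorname{Im}z\ge2\}$, and $|p(z)|\le C+C\operatorname{Im}z$ there. Writing $p(z)=P(e^{2\pi iz})$,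 we get $|P(q)|\le C+C\log(1/|q|)$ near $q=0$, so $qP(q)\to0$ and the singularity is removable. Thus $p$ is bounded for $\operatorname{Im}z\ge2$, and on the rest of $\overline{\mathbb H^+}$ by continuity and periodicity. For $g$ use the variable $e^{-2\pi iz}$. Finally $f_{w_j}-f_w$ and $g_{w_j}-g_w$ are $1$-periodic, so locally uniform convergence is uniform on strips.
\end{proof}

Part (3) says that zooming in on $w$ is zooming in on $\Gamma_w$, up to the rotation by the argument of $f_w(x+s)-f_w(x)$. That uncontrolled rotation is the source of all non-uniqueness below. Each approximation step will lose a constant factor in $\eta$ and in $r$, as follows.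

\begin{lemma}\label{lem:stable}
Let $\eta\in(0,\frac14]$ and let $Z$ be $\eta$-close to $\ell$ at $(Q,r)$. Let $Z'$ be nonempty and closed and $Q'\in\mathbb C$, with $|Q-Q'|\le\eta r$, $\operatorname{excess}(Z'\cap B(Q',r),Z)\le\eta r$ and $\operatorname{excess}(Z\cap B(Q,r),Z')\le\eta r$. Then $Z'$ is $6\eta$-close to $\ell$ at $(Q',r/2)$. The hypotheses on $Z',Q'$ hold if $Z=f(\mathbb R)$, $Z'=\tilde f(\mathbb R)$, $Q=f(x)$, $Q'=\tilde f(x)$ and $\sup_{\mathbb R}|f-\tilde f|\le\eta r$.
\end{lemma}

\begin{proof}
Let $z'\in Z'\cap B(Q',r/2)$ and take $z\in Z$ with $|z-z'|\le\eta r$. Then $|z-Q|\le r/2+2\eta r\le r$, so $\operatorname{dist}(z,Q+\ell)\le\eta r$ and $\operatorname{dist}(z',Q'+\ell)\le3\eta r$. Let $p'\in(Q'+\ell)\cap B(Q',r/2)$ and $p=p'-Q'+Q\in(Q+\ell)\cap B(Q,r/2)$. There is $z\in Z$ with $|z-p|\le\eta r$; then $z\in B(Q,r)$, so there is $z'\in Z'$ with $|z-z'|\le\eta r$, and $|p'-z'|\le3\eta r$. Finally $3\eta r=6\eta\cdot r/2$.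
\end{proof}

\section{A periodic analytic block}\label{sec:block}

Let $\mathcal D$ be the set of real-analytic diffeomorphisms $v$ of $\mathbb R$ with $v'>0$, $v(0)=0$ and $v(x+1)=v(x)+1$. Each $v\in\mathcal D$ lies in some $\mathcal W_K$ and maps $[m,m+1]$ onto itself for $m\in\mathbb Z$, so $|v(x)-x|\le1$. Periodicity will make the shrunken copies of $v$ close to the identity and place a spiral near every lattice point; analyticity is what the grafting step needs.

\begin{lemma}\label{lem:block}
For $\varepsilon\in(0,1)$ and $\eta\in(0,\frac1{16}]$ there are $v\in\mathcal D$ with $|\log v'|\le\varepsilon$ and numbers $\kappa\in(0,\frac14)$, $r^*\in(0,1)$ such that for every $|t|\le\kappa$ and every line $\ell$ there is $r\in[r^*,1]$ for which $\Gamma_v$ is $\eta$-close to $\ell$ at $(f_v(t),r)$.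
\end{lemma}

\begin{proof}
Put $\eta'=\eta/36$. Fix $\beta>0$ so small that $\frac\beta{2\pi e}\le\eta'$, $2\beta\le\varepsilon$ and $2-e^\beta\ge e^{-2\beta}$; the last is possible since $2-e^\beta-e^{-2\beta}$ vanishes at $\beta=0$ with derivative $1$.

\emph{Periodization.} A map commuting with $x\mapsto x+1$ has mean slope $1$, so the slope $e^\beta$ to the left of $0$ must be compensated away from $0$. Let $v_0(0)=0$, $v_0(x+1)=v_0(x)+1$, and let $v_0'$ equal $e^\beta$ on $(-\frac14,0)$, $1$ on $(0,\frac12)$ and $2-e^\beta$ on $(\frac12,\frac34)$; the integral over a period is $\frac14e^\beta+\frac12+\frac14(2-e^\beta)=1$. Then $v_0\in\mathcal W_K$ with $K=e^{2\beta}$, and $(v_0)_{0,s}=w_\beta$ on $[-\frac1{4s},\frac1{4s}]$. By Lemma~\ref{lem:weld}(2),(3) and Lemma~\ref{lem:spiral}, $c^{-1}\Gamma_{v_0}\to\Sigma_\beta$ as $s\to0$, where $c=f_{v_0}(s)\to0$. Fix $s$ so that $|c|\le1$ and both excesses between $c^{-1}\Gamma_{v_0}$ and $\Sigma_\beta$ on $B(0,1)$ are at most $\eta'r_\beta$. By Lemmas~\ref{lem:spiral} and~\ref{lem:stable}, for each line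 $\ell$ the set $c^{-1}\Gamma_{v_0}$ is $6\eta'$-close to $c^{-1}\ell$ at $(0,r)$ for some $r\in[r_\beta/2,\frac12]$. Multiplying by $c$: for each line $\ell$, $\Gamma_{v_0}$ is $6\eta'$-close to $\ell$ at $(0,r)$ for some $r\in[r_1,\frac12]$, where $r_1=|c|r_\beta/2$.

\emph{Smoothing.} Let $\chi_\tau$ be the centered Gaussian density of variance $\tau$ and $v_\tau=v_0*\chi_\tau-(v_0*\chi_\tau)(0)$. Since $v_0$ grows linearly, $v_\tau$ is the restriction of an entire function. It commutes with $x\mapsto x+1$, and $v_\tau'=v_0'*\chi_\tau\in[2-e^\beta,e^\beta]$. So $v_\tau\in\mathcal D\cap\mathcal W_K$ and $|\log v_\tau'|\le2\beta\le\varepsilon$. As $v_0$ is Lipschitz, $v_\tau\to v_0$ uniformly when $\tau\to0$. By Lemma~\ref{lem:weld}(2) we can fix $v=v_\tau$ such that both excesses between $\Gamma_v$ and $\Gamma_{v_0}$ on $B(0,2)$ are at most $6\eta'r_1$. Choose $\kappa\in(0,\frac14)$ with $|f_v(t)|\le6\eta'r_1$ for $|t|\le\kappa$. Lemma~\ref{lem:stable}, with $Q=0$ and $Q'=f_v(t)$, shows that $\Gamma_v$ is $36\eta'$-close to $\ell$ at $(f_v(t),r/2)$.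 Take $r^*=r_1/2$.
\end{proof}

The curve $\Gamma_v$ is a regular analytic curve (Lemma~\ref{lem:graft} below), so it has a tangent line at every point: smoothing stops the rotation at small scales. One block therefore gives no non-uniqueness, and infinitely many generations are needed.

\section{Grafting a block onto an analytic curve}\label{sec:graft}

For $v\in\mathcal D$ and an integer $N\ge1$ put $v_N(x)=N^{-1}v(Nx)$. Then $v_N\in\mathcal D$, $v_N'(x)=v'(Nx)$ and $|v_N(x)-x|\le1/N$. Given $w\in\mathcal D$, the welding built so far, we pass to $w\circ v_N$. For large $N$ its curve is close to $\Gamma_w$ by Lemma~\ref{lem:weld}(4), but that says nothing at the scale $1/N$, where the new spirals live. What we need is an exact description: the new curve is the image of the small copy $N^{-1}\Gamma_v$ under a conformal map defined on a strip of \emph{fixed} width. At scale $1/N$ such a map is almost a similarity.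

\begin{lemma}\label{lem:graft}
Let $w,v\in\mathcal D$ and $w_N=w\circ v_N\in\mathcal D$, with welding pairs $(f,g)$, $(f_v,g_v)$, $(f_N,g_N)$. There is $\rho>0$ such that $f|_{\mathbb R}$ extends to a univalent function $\hat f$ on $S_{3\rho}$ with $\hat f(z+1)=\hat f(z)+1$. For all large $N$ there is a univalent $\Psi_N$ on $S_{2\rho}$ with $\Psi_N(\zeta+1)=\Psi_N(\zeta)+1$,
\[
f_N(x)=\Psi_N\big(N^{-1}f_v(Nx)\big)\ \ (x\in\mathbb R),\qquad\Gamma_{w_N}=\Psi_N(N^{-1}\Gamma_v),
\]
and $\Psi_N\to\hat f$ uniformly on $S_\rho$.
\end{lemma}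

\begin{proof}
\emph{The extension $\hat f$.} By analyticity and periodicity there is $\rho>0$ such that $w$ is holomorphic on $S_{4\rho}$ with $\operatorname{Re}w'>0$ on $\overline{S_{3\rho}}$. Then $w$ is injective on the convex set $S_{3\rho}$, since $\operatorname{Re}\frac{w(z)-w(z')}{z-z'}$ is an average of $\operatorname{Re}w'$ over a segment. Also $\partial_y\operatorname{Im}w=\operatorname{Re}w'>0$, so $w$ maps $S_{3\rho}\cap\mathbb H^-$ into $\mathbb H^-$. Let $\hat f=f$ on $S_{3\rho}\cap\overline{\mathbb H^+}$ and $\hat f=g\circ w$ on $S_{3\rho}\cap\overline{\mathbb H^-}$. The two definitions agree on $\mathbb R$, so $\hat f$ is continuous and, by Morera's theorem, holomorphic. It is injective because it is injective on each of the three pieces $S_{3\rho}\cap\mathbb H^+$, $\mathbb R$, $S_{3\rho}\cap\mathbb H^-$, and these go into the disjoint sets $f(\mathbb H^+)$, $\Gamma_w$, $g(\mathbb H^-)$. Applied to $v$, this shows that $\Gamma_v$ is the image of $\mathbb R$ under a conformal map of a strip.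

\emph{The map $\Psi_N$.} Let $\Phi_N^+(z)=N^{-1}f_v(Nz)$ on $\overline{\mathbb H^+}$, $\Phi_N^-(z)=N^{-1}g_v(Nz)$ on $\overline{\mathbb H^-}$ and $\gamma_N=N^{-1}\Gamma_v$. Then $\Phi_N^+=\Phi_N^-\circ v_N$ on $\mathbb R$, the images of $\Phi_N^\pm$ are closed, cover $\mathbb C$ and meet exactly in $\gamma_N$, and by Lemma~\ref{lem:weld}(4)
\begin{equation}\label{eq:MN}
|\Phi_N^\pm(z)-z|\le M/N
\end{equation}
with $M$ depending only on $v$. Let $M/N<\rho$, so that $\gamma_N\subset S_\rho$. For $\zeta\in S_{2\rho}$ put
\[
\Psi_N(\zeta)=\begin{cases}f_N\big((\Phi_N^+)^{-1}(\zeta)\big),&\zeta\in\Phi_N^+(\overline{\mathbb H^+}),\\[2pt] g_N\big(w((\Phi_N^-)^{-1}(\zeta))\big),&\zeta\in\Phi_N^-(\overline{\mathbb H^-}).\end{cases}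
\]
In the second case $(\Phi_N^-)^{-1}(\zeta)\in S_{3\rho}\cap\overline{\mathbb H^-}$ by \eqref{eq:MN}, so the formula makes sense; this is where the holomorphic extension of $w$ is used. At $\zeta=\Phi_N^+(x)=\Phi_N^-(v_N(x))\in\gamma_N$ the first line gives $f_N(x)$ and the second gives $g_N(w_N(x))=f_N(x)$. So $\Psi_N$ is continuous and holomorphic off $\gamma_N$. Straightening $\gamma_N$ by a conformal map and using Morera's theorem, $\Psi_N$ is holomorphic on $S_{2\rho}$. It is injective because the three pieces go injectively into the disjoint sets $f_N(\mathbb H^+)$, $\Gamma_{w_N}$, $g_N(\mathbb H^-)$. All maps in the definition commute with $z\mapsto z+1$ (for $\Phi_N^\pm$ because $N$ is an integer), hence so does $\Psi_N$.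

\emph{Convergence.} Near $\gamma_N$ the definition switches between two formulas, so we estimate on the edges of $S_\rho$ and use the maximum principle. Since $w_N'(x)=w'(v_N(x))v'(Nx)$, all $w_N$ lie in one class $\mathcal W_K$, and $w_N\to w$ uniformly. So $f_N\to f$ and $g_N\to g$ uniformly on strips by Lemma~\ref{lem:weld}(4). By \eqref{eq:MN}, points of $\Phi_N^-(\overline{\mathbb H^-})$ have imaginary part at most $M/N<\rho$, so on $\{\operatorname{Im}\zeta=\rho\}$ the first line applies; for the same reason the second line applies on $\{\operatorname{Im}\zeta=-\rho\}$. The maps $f$, $g$, $w$ are uniformly continuous on closed strips in their domains, by periodicity. With \eqref{eq:MN} this gives $\Psi_N\to f=\hat f$ uniformly on the upper edge and $\Psi_N\to g\circ w=\hat f$ uniformly on the lower edge. The function $\Psi_N-\hat f$ is $1$-periodic, so it is a holomorphic function of $e^{2\pi i\zeta}$ on a neighborhood of a closed annulus, and the maximum principle gives the claim.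
\end{proof}

To bound the dimension from below we must know how much $f_N$ can contract distances on $\mathbb R$. The essential point is that the bound does not depend on $N$. A map $\phi$ is \emph{$L$-bi-Lipschitz} on a set if $L^{-1}|z-z'|\le|\phi(z)-\phi(z')|\le L|z-z'|$ there.

\begin{lemma}\label{lem:distortion}
For $w\in\mathcal D$ the map $f_w|_{\mathbb R}$ is bi-Lipschitz. In Lemma~\ref{lem:graft}, let $f|_{\mathbb R}$ be $L$-bi-Lipschitz and $f_v|_{\mathbb R}$ be $\Lambda$-bi-Lipschitz, $L,\Lambda\ge1$. There are $\sigma\in(0,\rho/2)$ and $C<\infty$ such that for all large $N$: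
\begin{itemize}
\item[(G1)] $\Psi_N$ is $4L$-bi-Lipschitz on $S_\sigma$; in particular $\frac1{4L}\le|\Psi_N'|\le4L$ there;
\item[(G2)] $|\Psi_N''|\le C$ on $S_{\rho/2}$;
\item[(G3)] $f_N|_{\mathbb R}$ is $4L\Lambda$-bi-Lipschitz.
\end{itemize}
\end{lemma}

\begin{proof}
On $\overline{S_\rho}\times\overline{S_\rho}$ let $R(z,z')=|\hat f(z)-\hat f(z')|/|z-z'|$, with value $|\hat f'(z)|$ on the diagonal. It is continuous, positive by univalence, and invariant under $(z,z')\mapsto(z+1,z'+1)$. Since $\hat f(z)-z$ is bounded on $\overline{S_\rho}$, there is $T$ with $R\in[\frac12,2]$ when $|z-z'|\ge T$. The set $\{|z-z'|\le T\}$ is compact modulo the diagonal translation, so there $R$ is uniformly continuous and bounded above and below by positive constants. This proves the first claim. If $R\in[1/L,L]$ on $\mathbb R\times\mathbb R$, choose $\sigma\in(0,\rho/2)$ so that $|R(z,z')-R(\operatorname{Re}z,\operatorname{Re}z')|\le\frac1{2L}$ for $z,z'\in S_\sigma$ with $|z-z'|\le T$. Then $R\in[\frac1{2L},2L]$ on $S_\sigma\times S_\sigma$.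

By Cauchy's estimates on discs of radius $\rho/2$, $\Psi_N'-\hat f'\to0$ uniformly on $S_{\rho/2}$. For large $N$ the function $\Psi_N-\hat f$ is then $\frac1{4L}$-Lipschitz on the convex set $S_\sigma$, and (G1) follows from $\frac1{2L}-\frac1{4L}=\frac1{4L}$ and $2L+\frac1{4L}\le4L$. Since $\Psi_N(\zeta)-\zeta$ is bounded on $S_\rho$ uniformly in $N$, Cauchy's estimates give (G2). For (G3), $f_N=\Psi_N\circ\Phi_N^+$ on $\mathbb R$, where $\Phi_N^+|_{\mathbb R}$ is $\Lambda$-bi-Lipschitz with values in $S_\sigma$ for large $N$ by \eqref{eq:MN}.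
\end{proof}

Now the half-turns of the block are transported to the new curve. The map $\Psi_N$ rotates directions by an angle that we do not control, but the block realizes \emph{every} line, so this costs nothing.

\begin{lemma}\label{lem:transfer}
In Lemma~\ref{lem:graft} let $v,\kappa,r^*,\eta$ be as in Lemma~\ref{lem:block} and let $f|_{\mathbb R}$ be $L$-bi-Lipschitz, $L\ge1$. For all large $N$ the following holds: if $\operatorname{dist}(Nx,\mathbb Z)\le\kappa$, then for every line $\ell$ there is $r''\in[\frac{r^*}{8LN},\frac{2L}N]$ such that $\Gamma_{w_N}$ is $4\eta$-close to $\ell$ at $(f_N(x),r'')$.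
\end{lemma}

\begin{proof}
Let $\Psi=\Psi_N$, $\zeta_0=N^{-1}f_v(Nx)$, $c=\Psi'(\zeta_0)$ and $\ell'=c^{-1}\ell$, so $\Psi(\zeta_0)=f_N(x)$. Write $Nx=m+t$ with $m\in\mathbb Z$, $|t|\le\kappa$. Then $f_v(Nx)=m+f_v(t)$ and $\Gamma_v+m=\Gamma_v$, so Lemma~\ref{lem:block} gives $r\in[r^*,1]$ such that $\gamma_N$ is $\eta$-close to $\ell'$ at $(\zeta_0,r')$, $r'=r/N$. Let $T(\zeta)=\Psi(\zeta_0)+c(\zeta-\zeta_0)$. If $(M+1)/N<\sigma$, then $B(\zeta_0,r')\subset S_\sigma$, and if also $C/(2N)\le\eta/(4L)$, then (G1) and (G2) give
\[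
|\Psi-T|\le\tfrac C2r'^2\le\eta|c|r'\quad\text{on }B(\zeta_0,r').
\]
Put $r''=|c|r'/2$, which lies in the asserted interval by (G1).

Let $p\in\Gamma_{w_N}$ with $|p-\Psi(\zeta_0)|\le r''$. On $\partial B(\zeta_0,r')$ we have $|\Psi-T|<|c|r'/2\le|T-p|$, and $T-p$ has a zero inside. By Rouch\'e's theorem $p=\Psi(\zeta)$ with $\zeta\in B(\zeta_0,r')$, and $\zeta\in\gamma_N$ because $\Psi$ is injective and $p\in\Psi(\gamma_N)$. Then $\operatorname{dist}(\zeta,\zeta_0+\ell')\le\eta r'$, so $\operatorname{dist}(T(\zeta),\Psi(\zeta_0)+\ell)\le\eta|c|r'$ and $\operatorname{dist}(p,\Psi(\zeta_0)+\ell)\le2\eta|c|r'=4\eta r''$.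

Let $p\in\Psi(\zeta_0)+\ell$ with $|p-\Psi(\zeta_0)|\le r''$. Then $T^{-1}(p)\in(\zeta_0+\ell')\cap B(\zeta_0,r'/2)$, so some $\zeta\in\gamma_N$ has $|\zeta-T^{-1}(p)|\le\eta r'$, and $\zeta\in B(\zeta_0,r')$. Hence $|\Psi(\zeta)-p|\le|\Psi(\zeta)-T(\zeta)|+|c|\eta r'\le4\eta r''$.
\end{proof}

\section{The planar curve and its Cantor set}\label{sec:plane}

Fix $\varepsilon\in(0,\frac12]$ and a nonincreasing function $q:(0,1]\to(0,\infty)$ with $q(r)\to\infty$ as $r\to0$. The function $q$ is the loss that we allow: we build a probability measure on the bad set that gives mass at most $Crq(r)$ to balls of radius $r$.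

\subsection{Choice of the scales}

Put $\varepsilon_k=2^{-k}\varepsilon$ and $\eta_k=2^{-k}/100$ for $k\ge1$. Let $v_k,\kappa_k,r_k^*$ be given by Lemma~\ref{lem:block} for $(\varepsilon_k,\eta_k)$, and let $\Lambda_k\ge1$ be a bi-Lipschitz constant of $f_{v_k}|_{\mathbb R}$. Define
\[
L_0=1,\qquad L_k=4L_{k-1}\Lambda_k,\qquad\Pi_k=\prod_{1\le j\le k}\kappa_j^{-1},\qquad\kappa_0=1 .
\]
All these numbers are fixed before any scale is chosen. Let $w_0=\mathrm{id}$, so $f_0(z)=z$, and $N_0=1$. Inductively let $w_k=w_{k-1}\circ(v_k)_{N_k}\in\mathcal D$, $f_k=f_{w_k}$,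
\[
s_k=\frac{r_k^*}{8L_{k-1}N_k},\qquad e_k=\min\Big\{4\eta_ks_k,\frac1{4L_kN_k}\Big\},
\]
where the integer $N_k$ is so large that:
\begin{itemize}
\item[(a)] $\sup_{\mathbb R}|\log w_k'-\log w_{k-1}'|\le2\varepsilon_k$;
\item[(b)] $\sup_{\mathbb R}|f_k-f_{k-1}|\le2^{-k}\min_{1\le j<k}e_j$ if $k\ge2$;
\item[(c)] $f_k|_{\mathbb R}$ is $L_k$-bi-Lipschitz;
\item[(d)] if $\operatorname{dist}(N_kx,\mathbb Z)\le\kappa_k$, then for every line $\ell$ there is $r\in[s_k,2^{-k}]$ such that $f_k(\mathbb R)$ is $4\eta_k$-close to $\ell$ at $(f_k(x),r)$;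
\item[(e)] $N_k\ge2^k$, $N_k\ge6N_{k-1}/\kappa_{k-1}$, and $q(1/N_k)\ge\Pi_{k+1}L_{k+1}$.
\end{itemize}
Each condition holds for all large $N_k$. For (a), $\log w_k'=(\log w_{k-1}')\circ(v_k)_{N_k}+\log v_k'(N_k\,\cdot)$, where $|\log v_k'|\le\varepsilon_k$, $\log w_{k-1}'$ is uniformly continuous and $|(v_k)_{N_k}-\mathrm{id}|\le1/N_k$. For (b), use Lemma~\ref{lem:weld}(4) as in the proof of Lemma~\ref{lem:graft}. Condition (c) is (G3) with $L=L_{k-1}$, and (d) is Lemma~\ref{lem:transfer} with $L=L_{k-1}$ once $2L_{k-1}/N_k\le2^{-k}$. The last inequality in (e) involves the constant of the \emph{next} generation. It can be imposed now only because $L_{k+1}$ does not depend on $N_k$, and this is the reason for (G3).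

Condition (a) makes $\log h$ continuous; (b) ensures that later generations disturb neither the half-turns (d) nor the lower bound (c) at the scales of generation $j$; (e) gives the size.

\subsection{The limit}

By (a), $|\log w_k'|\le2\varepsilon$, so all $w_k$ lie in $\mathcal W_K$ with $K=e^{2\varepsilon}$. Since $|w_k-w_{k-1}|\le K/N_k\le K2^{-k}$ and $\log w_k'$ converges uniformly, $w=\lim w_k\in\mathcal W_K$ is $C^1$ with
\begin{equation}\label{eq:wlimit}
w'>0\text{ continuous},\qquad|\log w'|\le2\varepsilon,\qquad w(x+1)=w(x)+1 .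
\end{equation}
Let $(f,g)=(f_w,g_w)$, $F=F_w$, $\Gamma=\Gamma_w$. By Lemma~\ref{lem:weld}, $f_k\to f$, and summing (b) over $k>j$ gives
\begin{equation}\label{eq:tail}
\sup_{\mathbb R}|f-f_j|\le e_j\qquad(j\ge1).
\end{equation}

\subsection{The Cantor set}

Let $\mathcal I_0=\{[0,1]\}$, and let $\mathcal I_k$ consist of the intervals $[\frac{m-\kappa_k}{N_k},\frac{m+\kappa_k}{N_k}]$, $m\in\mathbb Z$, that are contained in some $J\in\mathcal I_{k-1}$ (the children of $J$). They are disjoint since $\kappa_k<\frac14$. Put $E=\bigcap_k\bigcup\mathcal I_k$, a compact set; every $x\in E$ satisfies $\operatorname{dist}(N_kx,\mathbb Z)\le\kappa_k$ for all $k\ge1$.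

By (e), $N_k|J|\ge6$ for $J\in\mathcal I_{k-1}$. The admissible $m$ are the integers in an interval of length $N_k|J|-2\kappa_k$, so $J$ has at least $N_k|J|-2\ge N_k|J|/2\ge3$ children. Let $\lambda$ be the probability measure on $E$ for which $\lambda(J)$ is split equally among the children of $J$. It has no atoms, since $\lambda(I)\le3^{-k}$ for $I\in\mathcal I_k$. For a child $I$ of $J$,
\[
\frac{\lambda(I)}{|I|}\le\frac{2\lambda(J)}{N_k|J|}\cdot\frac{N_k}{2\kappa_k}=\frac1{\kappa_k}\frac{\lambda(J)}{|J|},
\]
so $\lambda(I)\le\Pi_k|I|\le\Pi_k/N_k$ for $I\in\mathcal I_k$. An interval of length $t\ge1/N_k$ meets at most $N_kt+2\le3N_kt$ intervals of $\mathcal I_k$. Hence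
\begin{equation}\label{eq:mass}
\lambda(T)\le3\Pi_k|T|\quad\text{for every interval }T\text{ with }|T|\ge1/N_k .
\end{equation}
So at scales above $1/N_k$ the measure $\lambda$ is one-dimensional with density at most $3\Pi_k$. The densities blow up, but as slowly as we like in terms of the scale.

\begin{lemma}\label{lem:blowups}
For every $x\in\mathbb R$, every sequence $r_j\downarrow0$ has a subsequence along which $(\Gamma-f(x))/r_j$ converges to a line. If $x\in E$, every line is a blow-up of $\Gamma$ at $f(x)$.
\end{lemma}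

\begin{proof}
Let $x\in\mathbb R$. Since $w$ is differentiable at $x$, $w_{x,s}(t)\to w'(x)t$ locally uniformly as $s\to0$, and the curve of the limit is $\mathbb R$. Choose $\sigma_j>0$ with $|f(x+\sigma_j)-f(x)|=r_j$; then $\sigma_j\to0$ by continuity of $F^{-1}$. By Lemma~\ref{lem:weld}(2),(3), $(\Gamma-f(x))/r_j=e^{i\theta_j}Z_j$ with $\theta_j\in[0,2\pi]$ and $Z_j=\Gamma_{w_{x,\sigma_j}}\to\mathbb R$. Along a subsequence $\theta_j\to\theta_\infty$. On $B(0,R)$ each excess between $e^{i\theta_j}Z_j$ and $e^{i\theta_\infty}\mathbb R$ exceeds the corresponding excess between $Z_j$ and $\mathbb R$ by at most $R|\theta_j-\theta_\infty|$, so the limit is $e^{i\theta_\infty}\mathbb R$.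

Let $x\in E$, $Q=f(x)$, and let $\ell$ be a line. For each $j$, (d) gives $t_j\in[s_j,2^{-j}]$ such that $f_j(\mathbb R)$ is $4\eta_j$-close to $\ell$ at $(f_j(x),t_j)$. By \eqref{eq:tail}, $\sup|f-f_j|\le4\eta_jt_j$, so by Lemma~\ref{lem:stable} the curve $\Gamma$ is $\hat\eta_j$-close to $\ell$ at $(Q,t_j/2)$, with $\hat\eta_j=24\eta_j\to0$. Convergence must hold on all balls, so we rescale by a slightly smaller number: $\rho_j=\sqrt{\hat\eta_j}\,t_j/2\to0$. If $R\sqrt{\hat\eta_j}\le1$, then $R\rho_j\le t_j/2$, and both excesses between $(\Gamma-Q)/\rho_j$ and $\ell$ on $B(0,R)$ are at most $\hat\eta_jt_j/(2\rho_j)=\sqrt{\hat\eta_j}\to0$. Passing to a subsequence along which $\rho_j$ decreases, $\ell$ is a blow-up.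
\end{proof}

\begin{lemma}\label{lem:frostman}
The probability measure $\nu=f_*\lambda$ on $f(E)$ has no atoms, and $\nu(B(Q,r))\le Crq(r)$ for all $Q\in\mathbb C$ and $0<r\le1$.
\end{lemma}

\begin{proof}
There are no atoms since $f$ is injective. Let $k\ge1$ be minimal with $1/N_k\le r$. By (c) and \eqref{eq:tail}, if $|x-y|\ge1/N_k$ then
\[
|f(x)-f(y)|\ge\frac{|x-y|}{L_k}-\frac1{2L_kN_k}\ge\frac{|x-y|}{2L_k}.
\]
So two real points $x,y$ with $f(x),f(y)\in B(Q,r)$ satisfy $|x-y|<1/N_k\le r$ or $|x-y|\le4L_kr$. All such points lie in an interval of length $4L_kr\ge1/N_k$, and \eqref{eq:mass} gives $\nu(B(Q,r))\le12\,\Pi_kL_kr$. If $k\ge2$, then $r<1/N_{k-1}$ and $\Pi_kL_k\le q(1/N_{k-1})\le q(r)$ by (e). If $k=1$, then $\Pi_1L_1\le(\Pi_1L_1/q(1))\,q(r)$.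
\end{proof}

\section{The domains in $\mathbb R^n$}\label{sec:Rn}

Let $D^+=f(\mathbb H^+)$ and $D^-=g(\mathbb H^-)$. Since $F$ is a homeomorphism of $\mathbb C$, these are complementary unbounded domains with common boundary $\Gamma$. Put
\[
\Omega^\pm=D^\pm\times\mathbb R^{n-2},\qquad\partial\Omega=\Gamma\times\mathbb R^{n-2},\qquad A=f(E)\times\mathbb R^{n-2}.
\]
We write points as $(x',x'')$ and note that $\delta(x',x'')=\operatorname{dist}(x',\Gamma)$.

\subsection{The NTA property}

Harnack chains are easiest to build with the quasihyperbolic distance $d_\Omega(X,X')$, the infimum of $\int_\gamma|dY|/\delta(Y)$ over rectifiable curves $\gamma\subset\Omega$ from $X$ to $X'$: it compares well with hyperbolic distance in the plane and passes to products. If $Y,Y'$ are joined by a curve of quasihyperbolic length at most $T$, then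
\begin{equation}\label{eq:qh}
|Y-Y'|\le(e^T-1)\delta(Y),\qquad\delta(Y')\ge e^{-T}\delta(Y).
\end{equation}
Indeed, at arclength $s$ from $Y$ we have $\delta\le\delta(Y)+s$, so $T\ge\log(1+|Y-Y'|/\delta(Y))$; exchanging roles, $\delta(Y)\le\delta(Y')+|Y-Y'|\le e^T\delta(Y')$. Consider two properties of a domain $\Omega$.
\begin{itemize}
\item[(C)] There is $c\in(0,1]$ such that for all $Q\in\partial\Omega$, $r>0$ there is $X\in\Omega$ with $|X-Q|\le r$, $\delta(X)\ge cr$.
\item[(H)] For every $C\ge1$ there is $T(C)$ such that $\delta(X),\delta(X')\ge\rho$ and $|X-X'|\le C\rho$ imply $d_\Omega(X,X')<T(C)$.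
\end{itemize}

\begin{lemma}\label{lem:NTAcrit}
If complementary domains $\Omega^\pm$ both satisfy (C) and (H), they are NTA. Moreover, one can take $N(2^k)\le M'k$ for integers $k\ge1$, with chains in which each ball, of center $Y$, has radius at least a constant times $\min\{\delta(X),\delta(X')\}$ and at least a constant times $\min\{|Y-X|,|Y-X'|\}$.
\end{lemma}

\begin{proof}
Property (C) for both domains is the corkscrew condition. Cut a curve of quasihyperbolic length at most $T$ into at most $8T+1$ arcs of quasihyperbolic length at most $\frac18$, and take the balls $B(Y,\delta(Y)/4)$ centered at the endpoints $Y$ of the arcs. By \eqref{eq:qh} and $e^{1/8}-1<\frac14$, each ball contains the next center, and its distance to $\partial\Omega$ lies between $\frac34\delta(Y)$ and $\delta(Y)$. So (H) gives Harnack chains with $N(C)\le8T(C)+2$.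

Now let $\delta(X),\delta(X')\ge\rho$ and $|X-X'|\le2^k\rho$. If, say, $\delta(X)\ge2^{k+1}\rho$, then on the segment $[X,X']$ we have $\delta(Y)\ge\delta(X)/2\ge\max\{2^k\rho,|Y-X|\}$; its quasihyperbolic length is at most $1$, and we are done. Otherwise climb from both points to the scale $2^{k+1}\rho$. Let $d=\delta(X)=|X-Q|$, $Q\in\partial\Omega$, and let $m\ge1$ be minimal with $2^md\ge2^{k+1}\rho$; then $m\le k+1$ and $2^md<2^{k+2}\rho$. Let $X_i$ be the point from (C) for $(Q,2^id)$, $0\le i\le m$. Define $d',m',X_i'$ in the same way for $X'$. In the sequence $X,X_0,\dots,X_m,X'_{m'},\dots,X'_0,X'$ consecutive points satisfy the hypothesis of (H) with $C=7/c$: we have $|X-X_0|\le2d$ with $\delta\ge cd$, $|X_i-X_{i+1}|\le3\cdot2^id$ with $\delta\ge c2^id$, the same on the primed side, and $|X_m-X'_{m'}|\le(4+2+1+2+4)2^k\rho$ with $\delta\ge c2^{k+1}\rho$. With $T=T(7/c)$ we get a curve of quasihyperbolic length at most $(2k+5)T\le7kT$. Each point $Y$ of it is joined within length $T$ to $X$ or some $X_i$ (or to their primed versions). As $c2^id\le\delta(X_i)\le2^id$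 and $|X_i-X|\le2^{i+1}d$, \eqref{eq:qh} gives $\delta(Y)\ge c'\max\{d,|Y-X|\}$ (or the same with $d',X'$), where $c'>0$ depends only on $c$ and $T$.
\end{proof}

\begin{lemma}\label{lem:NTA}
The domains $\Omega^\pm=D^\pm\times\mathbb R^{n-2}$ satisfy (C) and (H), so they are NTA.
\end{lemma}

\begin{proof}
Let $n=2$. By (Q2), (Q5) and the bi-Lipschitz property of $V_w$, the maps $f=F|_{\overline{\mathbb H^+}}$, $g=F\circ V_w^{-1}$ and their inverses $f^{-1}=F^{-1}|_{\overline{D^+}}$, $g^{-1}=V_w\circ F^{-1}|_{\overline{D^-}}$ are quasisymmetric with one function $\theta$, and we may assume $\theta_1:=\theta(1)\ge1$. We treat $f$; for $g$ replace $i$ by $-i$, using $g(\mathbb R)=\Gamma$.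

(C) Let $Q=f(x)$. Choose $s>0$ with $|f(x+s)-Q|=r/\theta_1$ and let $X=f(x+is)$. The points $x+s$ and $x+is$ are equidistant from $x$, so $r/\theta_1^2\le|X-Q|\le r$. For $y\in\mathbb R$ we have $|x+is-x|\le|x+is-y|$, so $|X-Q|\le\theta_1|X-f(y)|$. Hence $\delta(X)\ge r/\theta_1^3$.

(H) Let $X=f(z)$, $X'=f(z')$. Since $|X-X'|\le C\delta(X)\le C|f(z)-f(\operatorname{Re}z)|$, quasisymmetry of $f^{-1}$ gives $|z-z'|\le\theta(C)\operatorname{Im}z$, and by symmetry $|z-z'|\le\theta(C)\operatorname{Im}z'$. The hyperbolic distance $d$ of $z,z'$ (length element $|d\zeta|/\operatorname{Im}\zeta$) satisfies $\cosh d=1+\frac{|z-z'|^2}{2\operatorname{Im}z\operatorname{Im}z'}\le1+\theta(C)^2/2$. Koebe's one-quarter theorem in the disc of center $\zeta$ and radius $\operatorname{Im}\zeta$ gives $\delta(f(\zeta))\ge\frac14|f'(\zeta)|\operatorname{Im}\zeta$, so the image of the geodesic has quasihyperbolic length at most $4d$.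

Let $n>2$. If $X'$ is a planar corkscrew point for $(Q',r)$, then $(X',Q'')$ is one for $((Q',Q''),r)$. If $(p,\xi)$ and $(p',\xi')$ satisfy the hypothesis of (H), so do $p$ and $p'$ in the plane. The segment from $(p,\xi)$ to $(p,\xi')$ has quasihyperbolic length at most $C$, and a planar curve from $p$ to $p'$ lifts to $D^\pm\times\{\xi'\}$ with the same quasihyperbolic length.
\end{proof}

\subsection{Harmonic measure}

By Lemma~\ref{lem:dictionary} and \eqref{eq:infinity}, $\omega^+=f_*(dx)\otimes\mathcal L^{n-2}$ and $\omega^-=g_*(dx)\otimes\mathcal L^{n-2}$ are harmonic measures with poles at infinity. By \eqref{eq:hw} and \eqref{eq:wlimit} they are mutually absolutely continuous, and $h(f(x),x'')=w'(x)$ is continuous on $\partial\Omega$ with $|\log h|\le2\varepsilon$. Another normalization multiplies $h$ by a constant.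

For finite poles and $n>2$ there is no conformal map to compute with. Instead we compare $\omega^X$ with $\omega^\infty$ by the boundary Harnack principle for NTA domains \cite{JK}, a local statement: there are $C_1,M>1$, depending on the NTA constants, such that if $v_1,v_2>0$ are harmonic in $\Omega\cap B(Q,Mr)$, continuous on $\overline\Omega\cap B(Q,Mr)$ and zero on $\partial\Omega\cap B(Q,Mr)$, where $Q\in\partial\Omega$, then $\frac{v_1}{v_2}(Y)\le C_1\frac{v_1}{v_2}(Y')$ for all $Y,Y'\in\Omega\cap B(Q,r)$.

\begin{lemma}\label{lem:poles}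
Let $\Omega$ be $\Omega^+$ or $\Omega^-$ and $X\in\Omega$. Then $\omega^X\ll\omega^\infty\ll\omega^X$, and $d\omega^X/d\omega^\infty$ has a positive continuous version.
\end{lemma}

\begin{proof}
Let $G=G(X,\cdot)$, which is continuous on $\overline\Omega\setminus\{X\}$ and zero on $\partial\Omega$ because exterior corkscrews make every boundary point regular, and let $u$ be as in \eqref{eq:infinity}. Fix $Q\in\partial\Omega$ and let $m_r,M_r$ be the infimum and supremum of $G/u$ on $\Omega\cap B(Q,r)$. If $Mr<|X-Q|$, the principle for $(G,u)$ gives $0<m_r\le M_r<\infty$. Let $M^2r<|X-Q|$, $R=Mr$ and $\tau>0$. The functions $G-(m_R-\tau)u$ and $(M_R+\tau)u-G$ are positive on $\Omega\cap B(Q,R)$. Applying the principle to each of them and $u$, and letting $\tau\to0$, we get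
\[
M_r-m_R\le C_1(m_r-m_R),\qquad M_R-m_r\le C_1(M_R-M_r).
\]
Adding, $M_r-m_r\le\frac{C_1-1}{C_1+1}(M_R-m_R)$. By iteration $M_r-m_r\to0$ as $r\to0$, so $G/u$ has a limit $b(Q)\in(0,\infty)$ at $Q$. If $Q'\in\partial\Omega$ and $|Q'-Q|<r$, then $b(Q')\in[m_r,M_r]$; hence $b$ is continuous at $Q$.

Let $B$ be the interior of $B(Q,r)$, $Mr<|X-Q|$. The functions $G-m_ru$ and $M_ru-G$, extended by $0$ to $B\setminus\Omega$, are continuous and nonnegative on $B$ and harmonic in $\Omega\cap B$. They satisfy the sub-mean-value inequality at every point of $B$, so they are subharmonic, and their distributional Laplacians are nonnegative. By \eqref{eq:green} and \eqref{eq:infinity} this says $m_r\omega^\infty\le\omega^X\le M_r\omega^\infty$ on $B$. Given $\tau>0$, cover $\partial\Omega$ by countably many such balls with $M_r-m_r\le\tau$. This gives mutual absolute continuity and $|d\omega^X/d\omega^\infty-b|\le\tau$ a.e. So $d\omega^X/d\omega^\infty=b$ a.e.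
\end{proof}

Applying Lemma~\ref{lem:poles} on each side, changing poles multiplies $h$ by a positive continuous function. This proves Theorem~\ref{thm:main}(a).

\subsection{Blow-ups}

For $Q=(Q',Q'')\in\partial\Omega$ we have $(\partial\Omega-Q)/r=((\Gamma-Q')/r)\times\mathbb R^{n-2}$. The distance from $(s,\xi)$ to $S\times\mathbb R^{n-2}$ is $\operatorname{dist}(s,S)$, and a ball projects into a ball, so $S_j\to S$ implies $S_j\times\mathbb R^{n-2}\to S\times\mathbb R^{n-2}$. Let $Q\in A$. By Lemma~\ref{lem:blowups}, every $\ell\times\mathbb R^{n-2}$ is a blow-up at $Q$. Conversely, if $(\partial\Omega-Q)/r_j\to\Sigma$, then by Lemma~\ref{lem:blowups} a subsequence converges to some $\ell\times\mathbb R^{n-2}$, and $\Sigma=\ell\times\mathbb R^{n-2}$ by uniqueness of limits. Thus the blow-ups at $Q\in A$ are as in Theorem~\ref{thm:main}(b), and $A\subset NU(\Omega)$.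

\subsection{Size}

Let $A_0=f(E)\times[0,1]^{n-2}\subset A$, a compact set, and let $m=\nu\otimes\mathcal L^{n-2}|_{[0,1]^{n-2}}$, a probability measure with $m(A_0)=1$ and outer measure $m^*$. A nonempty set $U$ of diameter $d\in(0,1]$ lies in the product of a disc of radius $d$ and a cube of side $2d$, so Lemma~\ref{lem:frostman} gives
\begin{equation}\label{eq:mU}
m^*(U)\le C'd^{\,n-1}q(d).
\end{equation}
If $d=0$, then $m^*(U)=0$, since $\nu$ has no atoms.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It remains to compute dimensions. Run the construction with any admissible $q$ satisfying $q(r)\le1+\log\frac1r$, for instance with equality. For $s<n-1$ we have $r^{n-1}q(r)\le C_sr^s$ on $(0,1]$. So for every cover $\{U_i\}$ of $A_0$ by sets of diameter at most $1$, \eqref{eq:mU} gives $1=m(A_0)\le C'C_s\sum_i(\operatorname{diam}U_i)^s$. Hence $\mathcal H^s(A)>0$ for all $s<n-1$, and $\dim_{\mathcal H}A\ge n-1$. Since $A\subset NU(\Omega)\subset\partial\Omega$ and $\dim_{\mathcal H}\partial\Omega\le n-1$ by (K2), which applies by part (a), both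 $A$ and $NU(\Omega)$ have dimension $n-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gauge}]
Take
\[
q(r)=\min\Big\{1+\log\frac1r,\ \inf_{0<s\le r}\Big(\frac{\varphi(s)}{s^{n-1}}\Big)^{1/2}\Big\},\qquad0<r\le1 .
\]
It is nonincreasing and tends to $\infty$ as $r\to0$. It is positive: there is $s_0\in(0,1)$ with $\varphi(s)/s^{n-1}\ge1$ on $(0,s_0]$, and $\varphi(s)/s^{n-1}\ge\varphi(s_0)>0$ on $[s_0,1]$ by monotonicity. Since $q\le1+\log\frac1r$, all conclusions of Theorem~\ref{thm:main} hold. Moreover $r^{n-1}q(r)/\varphi(r)\le(r^{n-1}/\varphi(r))^{1/2}\to0$. If $\mathcal H^\varphi(S)<\infty$, then for each $\tau\in(0,1]$ there is a cover of $S$ by sets $U_i$ of diameter at most $\tau$ with $\sum_i\varphi(\operatorname{diam}U_i)\le\mathcal H^\varphi(S)+1$, and \eqref{eq:mU} gives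
\[
m^*(S)\le C'\sup_{0<r\le\tau}\frac{r^{n-1}q(r)}{\varphi(r)}\,\big(\mathcal H^\varphi(S)+1\big)\longrightarrow0\qquad(\tau\to0).
\]
So $m^*$ vanishes on every countable union of sets of finite $\mathcal H^\varphi$ measure. Since $m(A_0)=1$ and $A_0\subset A$, the set $A$ is not such a union.
\end{proof}

\section{Sharpness}\label{sec:sharp}

\subsection{Locally finite area}

A measurable set $\Omega$ has \emph{locally finite perimeter} if the distributional gradient $D1_\Omega$ is a vector-valued Radon measure. Its \emph{measure-theoretic boundary} $\partial_*\Omega\subset\partial\Omega$ is the set of points at which both $\Omega$ and its complement have positive upper Lebesgue density. Its \emph{reduced boundary} $\partial^*\Omega$ is the set of $Q\in\operatorname{supp}|D1_\Omega|$ at which $D1_\Omega(B(Q,r))/|D1_\Omega|(B(Q,r))$ converges to a unit vector as $r\to0$. We use three theorems. If $\mathcal H^{n-1}(\partial_*\Omega\cap B)<\infty$ for every ball $B$, then $\Omega$ has locally finite perimeter \cite[4.5.11]{Fed}. In that case $\mathcal H^{n-1}(\partial_*\Omega\setminus\partial^*\Omega)=0$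 (Federer), and for $Q\in\partial^*\Omega$ the sets $\Omega_r=(\Omega-Q)/r$ converge in $L^1_{\rm loc}$, as $r\to0$, to a half-space $H$ with $0\in\partial H$ (De Giorgi).

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
For $Q\in\partial\Omega$, the corkscrew condition gives open balls of radius $cr$ in each of $\Omega^\pm\cap B(Q,2r)$, so $\partial\Omega=\partial_*\Omega$. Hence $\mathcal H^{n-1}$-a.e.\ $Q\in\partial\Omega$ lies in $\partial^*\Omega$. We show that for such $Q$ the sets $\partial\Omega_r$ converge to $\partial H$ as $r\to0$, so that the blow-up at $Q$ is unique. Convergence in $L^1_{\rm loc}$ does not see thin parts of the boundary; the corkscrews exclude them. Fix a ball $B$ and $\tau>0$.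

Suppose that for a sequence $r\to0$ there are $p_r\in\partial\Omega_r\cap B$ with $\operatorname{dist}(p_r,\partial H)\ge\tau$. Then $B(p_r,\tau/2)$ lies in $H$ or in its complement. By the corkscrew condition at the point $Q+rp_r$ and scale $r\tau/4$, this ball contains an open ball of radius $c\tau/4$ in $\Omega_r$ and another in the complement of $\Omega_r$. One of the two lies in the symmetric difference $\Omega_r\,\triangle\,H$, contradicting $L^1_{\rm loc}$ convergence.

Suppose that for a sequence $r\to0$ there are $p_r\in\partial H\cap B$ with $\operatorname{dist}(p_r,\partial\Omega_r)\ge\tau$. The connected set $B(p_r,\tau/2)$ misses $\partial\Omega_r$, so it lies in $\Omega_r$ or in its complement, while $H$ occupies half of it. Then half of the ball lies in $\Omega_r\,\triangle\,H$, again a contradiction.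
\end{proof}

\subsection{Finite length in the plane}

For (ii) we return to welding. Continuity of $\log h$ makes $w$ locally a small Lipschitz perturbation of a linear map. Differentiating $f=g\circ w$ gives a singular integral equation for $f'$, which is a small perturbation of a trivial one and yields an $L^2$ bound. Since $f'$ is not known in advance to exist on $\mathbb R$, we prove the bound for smooth $w$ and pass to the limit.

\begin{lemma}\label{lem:L2}
There is an absolute $\varepsilon_0\in(0,\frac12)$ with the following property. Let $\tilde w(x)=x+\tilde a(x)$, where $\tilde a$ is Lipschitz, $\tilde a(0)=0$, $\operatorname{supp}\tilde a\subset[-2,2]$ and $|\tilde a'|\le\varepsilon_0$ a.e. Then $f_{\tilde w}|_{\mathbb R}$ is locally absolutely continuous with derivative in $L^2_{\rm loc}$.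
\end{lemma}

\begin{proof}
\emph{Step 1: smooth $w$, qualitative regularity.} Let $w(x)=x+a(x)$ with $a$ smooth, $\operatorname{supp}a\subset[-3,3]$, $|a'|\le\varepsilon_0$. Let $(f^0,g^0)$ be the welding pair of $w-w(0)\in\mathcal W_2$. The maps $f^0$ and $g^0(\cdot-w(0))$ agree on $\mathbb R\setminus[-3,3]$, where $w(x)=x$, so they glue to a univalent function on $\{|z|>4\}$ that tends to $\infty$ at $\infty$. It has a simple pole there, with expansion $cz+c_0+O(1/|z|)$, $c\ne0$. Put $f=f^0/c$ and $g=g^0(\cdot-w(0))/c$. Then $f=g\circ w$ on $\mathbb R$, and $f'(z)-1$, $g'(z)-1$ are $O(|z|^{-2})$.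

The extension $V_w$ has a Beltrami coefficient that jumps across $\mathbb R$, so we use a better one: $W(x+iy)=w(x)+iyw'(x)$, $y\le0$. It is a smooth diffeomorphism of $\overline{\mathbb H^-}$ (it permutes vertical half-lines and has Jacobian $w'^2$), with $\partial_{\bar z}W=\frac i2yw''$ and $\partial_zW=w'+\frac i2yw''$. Its coefficient $\mu=iyw''/(2w'+iyw'')$ is smooth, vanishes on $\mathbb R$, and satisfies $\sup|\mu|<1$ for $-1\le y\le0$. The map $\Phi$ equal to $f$ on $\overline{\mathbb H^+}$ and to $g\circ W$ on $\overline{\mathbb H^-}$ is a homeomorphism, qc on $S_1\setminus\mathbb R$, hence on $S_1$ by (Q3), and its coefficient ($0$ above, $\mu$ below) is Lipschitz on $S_1$. By classical regularity for the Beltrami equation with H\"older coefficients (Lehto--Virtanen; Astala--Iwaniec--Martin, Chapter~15), $\Phi$ is $C^{1,\gamma}$ near $\mathbb R$ for some $\gamma>0$. So $f'$ and $g'$ (as $g=\Phi\circ W^{-1}$) extend continuously to $\mathbb R$, where they are the derivatives of $f|_{\mathbb R}$ and $g|_{\mathbb R}$. The functions $\phi_+=f'-1$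 and $\phi_-=g'-1$ are bounded by $C/(1+|z|^2)$, so they lie in the Hardy spaces $H^2(\mathbb H^+)$ and $H^2(\mathbb H^-)$; we identify them with their boundary values.

\emph{Step 2: the integral equation.} Let $\mathcal Hu(x)=\frac1\pi\,\mathrm{p.v.}\!\int\frac{u(y)}{x-y}\,dy$ be the Hilbert transform, an isometry of $L^2(\mathbb R)$. Then $P_+=\frac12(I+i\mathcal H)$ is the orthogonal projection onto $H^2(\mathbb H^+)$, with kernel $H^2(\mathbb H^-)$. So $P_+\phi_+=\phi_+$ and $P_+\phi_-=0$. Let $T_wu=w'\cdot(u\circ w)$, a bounded invertible operator on $L^2$, and $P_w=T_wP_+T_w^{-1}$. Differentiating $f=g\circ w$ gives $\phi_+=T_w\phi_-+a'$, so $P_w\phi_+=P_wa'$ and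
\begin{equation}\label{eq:sie}
\phi_+=(P_+-P_w)\phi_++P_wa',\qquad P_+-P_w=\tfrac i2\big(\mathcal H-T_w\mathcal HT_w^{-1}\big).
\end{equation}

\emph{Step 3: the perturbation is small.} Let $u\in C_c^\infty(\mathbb R)$. The substitution $\xi=w(y)$ gives
\[
T_w\mathcal HT_w^{-1}u(x)=\frac{w'(x)}\pi\,\mathrm{p.v.}\!\int\frac{u(y)}{w(x)-w(y)}\,dy .
\]
Here the truncation $|w(x)-w(y)|>\tau$ removes an interval $(x-\tau_-,x+\tau_+)$ with $\tau_+/\tau_-\to1$, so it differs from a symmetric truncation by at most $C\|u\|_\infty|\log(\tau_+/\tau_-)|\to0$. With $\Delta_a(x,y)=\frac{a(x)-a(y)}{x-y}$, $|\Delta_a|\le\varepsilon_0$, we expand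
\[
\frac1{w(x)-w(y)}=\sum_{m\ge0}(-1)^m\frac{\Delta_a(x,y)^m}{x-y}=\sum_{m\ge0}(-1)^m\frac{(a(x)-a(y))^m}{(x-y)^{m+1}} .
\]
Let $\mathcal C_m$ be the principal value operator whose kernel is the $m$th fraction on the right, so $\mathcal C_0=\pi\mathcal H$. Sum and principal value commute: on $\tau<|x-y|<1$ we may subtract $a'(x)^mu(x)/(x-y)$, which has integral $0$, and the resulting integrand is bounded by $m\varepsilon_0^{m-1}\|a''\|_\infty\|u\|_\infty+\varepsilon_0^m\|u'\|_\infty$, which is summable in $m$; on $|x-y|\ge1$ the series converges uniformly. Thus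
\[
T_w\mathcal HT_w^{-1}-\mathcal H=a'\mathcal H+\frac{1+a'}\pi\sum_{m\ge1}(-1)^m\mathcal C_m .
\]
By Calder\'on \cite{Cal} (see also \cite{CMM}), $\|\mathcal C_m\|_{L^2\to L^2}\le C_0^{m+1}\|a'\|_\infty^m$ with $C_0$ absolute. If $C_0\varepsilon_0\le\frac12$, the right side has norm at most $\varepsilon_0+C_0^2\varepsilon_0$. Fix $\varepsilon_0$ so that this is at most $1$. Then $\|P_+-P_w\|\le\frac12$ and $\|P_w\|\le2$. Since $\phi_+\in L^2$ by Step~1, \eqref{eq:sie} gives
\begin{equation}\label{eq:apriori}
\|\phi_+\|_{L^2}\le4\|a'\|_{L^2}\le4\sqrt6\,\varepsilon_0 ,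
\end{equation}
a bound that does not involve $a''$.

\emph{Step 4: the limit.} Let $a_j$ be mollifications of $\tilde a$ supported in $[-3,3]$, so $|a_j'|\le\varepsilon_0$ and $w_j-w_j(0)\to\tilde w$ uniformly, where $w_j(x)=x+a_j(x)$. Let $f_j^0,f_j$ be as in Step~1 and $\phi_j=f_j'-1$. By \eqref{eq:apriori}, along a subsequence $\phi_j\rightharpoonup\phi$ weakly in $L^2$, so $f_j(x)=x+\int_0^x\phi_j\to f_\infty(x):=x+\int_0^x\phi$ for each $x\in\mathbb R$. On the other hand $f_j=f_j(1)f_j^0$, and $f_j^0\to f_{\tilde w}$ by Lemma~\ref{lem:weld}(2). Hence $f_\infty=f_\infty(1)f_{\tilde w}$ on $\mathbb R$. If $f_\infty(1)=0$, then $f_\infty\equiv0$ and $\phi=-1$ a.e., which is not in $L^2$. So $f_{\tilde w}=f_\infty/f_\infty(1)$ on $\mathbb R$.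
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
\emph{Reduction to welding.} In the Riemann sphere $\widehat{\mathbb C}$, the complement of $\Omega^\pm$ is the closure of the connected unbounded set $\Omega^\mp$, so it is connected and $\Omega^\pm$ are simply connected. The boundary $\partial\Omega$ is unbounded, since otherwise the exterior of a large disc would lie in one of the domains and the other would be bounded. NTA domains are uniform, and simply connected uniform proper subdomains of $\mathbb C$ are quasidisks, that is, images of a disc under a quasiconformal map of $\widehat{\mathbb C}$ (Jones; Martio--Sarvas; Jerison--Kenig \cite{JK}). So $\partial\Omega\cup\{\infty\}$ is a Jordan curve. Let $f:\mathbb H^+\to\Omega^+$ and $g:\mathbb H^-\to\Omega^-$ be conformal, extended by Carath\'eodory's theorem to homeomorphisms of the closures that fix $\infty$, and let $w=g^{-1}\circ f|_{\mathbb R}$. It is increasing: otherwise $f$ above and $g(w(x)+iy)$ below would form a homeomorphism of $\mathbb C$ that preserves orientation on $\mathbb H^+$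 and reverses it on $\mathbb H^-$.

We have $\omega^+=f_*(p^+dx)$ and $\omega^-=g_*(p^-dx)$ with $p^\pm$ smooth and positive: Poisson kernels for finite poles, by conformal invariance, and constants for poles at infinity, by Lemma~\ref{lem:dictionary}. Let $\mathcal P(y)=\int_0^yp^-$, a $C^1$ diffeomorphism onto its image. Computing $\omega^-(f(I))$ for intervals $I$ in two ways gives $\mathcal P(w(x))-\mathcal P(w(0))=\int_0^x(h\circ f)\,p^+$. The integrand is continuous and positive because $\log h\in C(\partial\Omega)$, so $w$ is $C^1$ with $w'>0$.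

\emph{Localization.} It suffices to show that $f|_{\mathbb R}$ is absolutely continuous near each $x_0\in\mathbb R$: then $\mathcal H^1(f(I))\le\int_I|f'|<\infty$ for compact intervals $I$, and $\partial\Omega\cap B\subset f(I)$ for some such $I$ since $f(\infty)=\infty$. Replace $f(z)$ by $f(x_0+sz)$ and $g(\zeta)$ by $g(w(x_0)+sw'(x_0)\zeta)$. The new welding map vanishes at $0$ and has derivative $w'(x_0+sx)/w'(x_0)$. For small $s>0$, continuity of $w'$ lets us assume $x_0=0=w(0)$ and $|w'-1|\le\varepsilon_0$ on $[-1,1]$. Let $\tilde w=w$ on $[-1,1]$, $\tilde w(x)=x$ for $|x|\ge2$, and let $\tilde w$ be affine on $[1,2]$ and $[-2,-1]$, with slopes $2-w(1)$ and $2+w(-1)$. Then $|\tilde w'-1|\le\varepsilon_0$ a.e., and Lemma~\ref{lem:L2} applies to the welding pair $(\tilde f,\tilde g)$ of $\tilde w$, with map $\tilde F$.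

It remains to transfer the result from $\tilde f$ to $f$. Let $U_0=\mathbb C\setminus(\mathbb R\setminus(-1,1))$ and define $\Xi$ on $U_0$ by $\Xi=f$ on $U_0\cap\overline{\mathbb H^+}$ and $\Xi=g\circ V_{\tilde w}$ on $U_0\cap\overline{\mathbb H^-}$. The definitions agree on $(-1,1)$, where $g\circ\tilde w=g\circ w=f$. So $\Xi$ is continuous, and it is injective since $\Omega^+$, $\Omega^-$, $\partial\Omega$ are disjoint; by invariance of domain it is a homeomorphism onto an open set. It is qc off $\mathbb R$, hence qc by (Q3). By (Q2), $\Theta=\Xi\circ\tilde F^{-1}$ is qc on the open set $U=\tilde F(U_0)$. It equals $f\circ\tilde f^{-1}$ on $\tilde f(\mathbb H^+)$ and $g\circ\tilde g^{-1}$ on $\tilde g(\mathbb H^-)$, so it is conformal off $\tilde F(\mathbb R)$, a set of zero area by (Q2). By (Q1), $\Theta$ is conformal on $U$, in particular locally Lipschitz. Since $f=\Theta\circ\tilde f$ on $(-1,1)$, $f$ is absolutely continuous near $0$.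

Thus $\mathcal H^1(\partial\Omega\cap B)<\infty$ for every ball $B$, and $\mathcal H^1(NU(\Omega))=0$ by part~(i).
\end{proof}

\begin{remark}
For the domains built in Section~\ref{sec:Rn}, $\mathcal H^{n-1}(NU(\Omega))=0$ in every dimension. Indeed $\mathcal H^1(\Gamma\cap B)<\infty$ by Theorem~\ref{thm:sharp}(ii). If a bounded piece of $\Gamma$ is covered by sets $U_i$ of diameters at most $d_i\in(0,1]$, then $U_i\times[-R,R]^{n-2}$, $R\ge1$, is covered by $C(R/d_i)^{n-2}$ sets of diameter at most $Cd_i$, which contribute $CR^{n-2}d_i$ to the $(n-1)$-dimensional sum. So $\mathcal H^{n-1}|_{\partial\Omega}$ is locally finite, and Theorem~\ref{thm:sharp}(i) applies. These product examples therefore say nothing about the case left undecided in Section~\ref{sec:intro}.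
\end{remark}

\begin{thebibliography}{9}

\bibitem{BET} Matthew Badger, Max Engelstein, Tatiana Toro, \emph{Slowly vanishing mean oscillations: non-uniqueness of blow-ups in a two-phase free boundary problem}, arXiv:2210.17531 (2022).

\bibitem{Cal} Calder\'on, Proc.\ Nat.\ Acad.\ Sci.\ (1977).

\bibitem{CMM} Coifman, McIntosh, Meyer, Ann.\ of Math.\ (1982).

\bibitem{Fed} Federer, \emph{Geometric Measure Theory}.

\bibitem{JK} Jerison, Kenig, Adv.\ Math.\ 46 (1982).

\bibitem{KT} Kenig, Toro, Ann.\ of Math.\ (1999).

\end{thebibliography}
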